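# Nilpotency of a finite group read off from its largest $B$-quotient

## Weighing the subgroups of $S_3$, $C_4$, $C_2\times C_2$ and two larger groups

Take $G=S_3$ and give each subgroup an integer as follows. The whole group gets $\mu(G,G)=1$, and every proper subgroup $X$ gets the number $\mu(X,G)$ that makes
$$\sum_{X\le Y\le G}\mu(Y,G)=0 .$$
The maximal subgroups of $S_3$ are $A_3$ and three subgroups of order $2$; each of them lies only in itself and $G$, so each gets $-1$. For the trivial subgroup, $1-1-3+\mu(1,G)=0$, so $\mu(1,G)=3$.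

Choose a normal subgroup $N$, and average the orders of the subgroups $X$ with $XN=G$ with these weights:
$$m_{G,N}=\frac1{|G|}\sum_{\substack{X\le G\\ XN=G}}|X|\,\mu(X,G).\tag{1}$$
For $N=A_3$ the subgroups $X$ with $XN=G$ are $S_3$ and the three subgroups of order $2$, so $m_{S_3,A_3}=\frac16(6-3\cdot2)=0$. For $N=S_3$ every subgroup counts, and $m_{S_3,S_3}=\frac16(6-3\cdot 2-3+3)=0$. For $N=1$ only $X=G$ counts and $m_{G,1}=1$; this holds in every group. So for $S_3$ the number vanishes for every nontrivial normal subgroup.

Other groups behave differently. Let $G=C_4$ with subgroup $C_2$. Here $\mu(C_2,G)=-1$ and $\mu(1,G)=0$. Only $X=C_4$ supplements $C_2$, so $m_{C_4,C_2}=1$; and $m_{C_4,C_4}=\frac14(4-2)=\frac12$. For $C_2\times C_2$ the three subgroups of order $2$ get $-1$ and the trivial one gets $2$. If $N$ has order $2$, the supplements are $G$ and the two other subgroups of order $2$, so $m=\frac14(4-2-2)=0$; if $N=G$, then $m=\frac14(4-3\cdot2+2)=0$.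

**Definition.** A finite group $G$ is a $B$-group if $m_{G,N}=0$ for every nontrivial normal subgroup $N$ of $G$.

So $S_3$, $C_2\times C_2$ and (vacuously) the trivial group are $B$-groups, and $C_4$ is not. Neither is $C_2$, because $m_{C_2,C_2}=\frac12(2-1)=\frac12$. These groups arise in the study of biset-subfunctors of the Burnside functor $\mathbb K B$ over a field $\mathbb K$ of characteristic $0$.

It is a known fact, which we use, that every finite group $G$ has a largest quotient that is a $B$-group: a quotient $\beta(G)$, well defined up to isomorphism, such that every quotient of $G$ that is a $B$-group is isomorphic to a quotient of $\beta(G)$. Some values by hand: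

- $\beta(S_3)=S_3$ and $\beta(C_2\times C_2)=C_2\times C_2$, since these are $B$-groups.
- $\beta(C_4)=1$, since neither $C_4$ nor $C_2$ is a $B$-group.
- Let $G=D_8$, with center $Z$ of order $2$. Every maximal subgroup contains $Z$, so $XZ=G$ forces $X=G$, and $m_{G,Z}=1$. Thus $D_8$ is not a $B$-group, while $D_8/Z\cong C_2\times C_2$ is one; so $\beta(D_8)=C_2\times C_2$.
- Let $G=C_3\rtimes C_4$, of order $12$, with $C_4$ acting by inversion. Its maximal subgroups are one $C_6$ and three $C_4$'s, and all contain the central involution $z$. So $m_{G,\langle z\rangle}=1$, and $G$ is not a $B$-group. The quotient $G/\langle z\rangle\cong S_3$ is one. No proper quotient has order more than $6$, and $\langle z\rangle$ is the only normal subgroup of order $2$. So $\beta(G)=S_3$.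

In this list the nilpotent groups $C_4$, $C_2\times C_2$, $D_8$ have nilpotent $\beta$, as they must, since $\beta(G)$ is a quotient of $G$. The non-nilpotent groups $S_3$ and $C_3\rtimes C_4$ have non-nilpotent $\beta$, and this is not automatic at all: passing to a quotient usually loses non-nilpotency, as $S_3\to C_2$ shows. Is it really never lost in passing from $G$ to $\beta(G)$? Serge Bouc's paper "A conjecture on B-groups" (arXiv:1202.6234, 2012) poses this as Conjecture A: for a finite group $G$, $\beta(G)$ is nilpotent if and only if $G$ is nilpotent. We prove that the conjecture is true.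

**Theorem A.** For every finite group $G$: $\beta(G)$ is nilpotent if and only if $G$ is nilpotent.

Only the implication "$\beta(G)$ nilpotent $\Rightarrow$ $G$ nilpotent" needs proof.

## What the proof rests on

All groups are finite except free groups. A nilpotent group $D$ is the direct product of its Sylow subgroups; $D_p$ is the Sylow $p$-subgroup and $D_{p'}$ the Hall $p'$-subgroup, so $D=D_p\times D_{p'}$. The minimal number of generators of $G$ is $d(G)$. The function $\mu(X,Z)$, for $X\le Z$, is the Möbius function of the poset of subgroups: $\mu(Z,Z)=1$ and, for $X<Z$,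
$$\sum_{X\le Y\le Z}\mu(Y,Z)=0=\sum_{X\le Y\le Z}\mu(X,Y).$$

**Definition.** Let $p$ be a prime. A group $G$ is cyclic modulo $p$ if $G/O_p(G)$ is cyclic, where $O_p(G)$ is the largest normal $p$-subgroup.

For example, $S_3$ is cyclic modulo $3$ but not modulo $2$, since $O_2(S_3)=1$. A nilpotent $D$ has $D/O_p(D)\cong D_{p'}$, so it is cyclic modulo $p$ exactly when $D_{p'}$ is cyclic; thus $C_2\times C_2$ is cyclic modulo $2$ only, and $C_6\times C_6$ is not cyclic modulo any prime. A quotient of a group that is cyclic modulo $p$ is cyclic modulo $p$, because the image of $O_p$ is a normal $p$-subgroup. A group that is cyclic modulo $p$ is solvable.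

The following are used without proof.

- Baumann's theorem: for a prime $p$, a finite group $G$ is cyclic modulo $p$ if and only if $\beta(G)$ is cyclic modulo $p$.
- The nilpotent $B$-groups are exactly the groups $C_n\times C_n$ with $n$ square-free. (This enters only in Theorem C at the end.)
- The classification of finite simple groups, only through the structure of $\mathrm{Out}(S)$ for $S$ nonabelian simple (Gorenstein–Lyons–Solomon, *The Classification of the Finite Simple Groups, No. 3*, Theorem 2.5.12) and the standard description of $\mathrm{Aut}(PSL_n(q))$ and $\mathrm{Aut}(PSU_n(q))$. What is needed will be stated where it is used.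

From textbooks we recall the following. A minimal normal subgroup is elementary abelian or a direct product of isomorphic nonabelian simple groups that the group permutes transitively. The normal subgroups of a direct product of nonabelian simple groups are the partial products. If $G/\Phi(G)$ is nilpotent, so is $G$. We also use the Schur–Zassenhaus theorem and Schreier's formula: a subgroup of index $i$ in a free group of rank $t$ is free of rank $1+i(t-1)$. Finally, for $S$ nonabelian simple we identify $S$ with $\mathrm{Inn}(S)\le\mathrm{Aut}(S)$. Conjugating the inner automorphism of $s$ by $\alpha\in\mathrm{Aut}(S)$ gives the inner automorphism of $\alpha(s)$; since $Z(S)=1$, it follows that $C_{\mathrm{Aut}(S)}(S)=1$ and that every automorphism of $\mathrm{Inn}(S)$ is conjugation by a unique element of $\mathrm{Aut}(S)$.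

## Counting surjective lifts

What does $m_{G,N}$ measure? If $XN=G$, then $|X|/|G|=|X\cap N|/|N|$. So $m_{G,N}=P_{G,N}(1)$, where for real $t$
$$P_{G,N}(t)=\sum_{XN=G}\mu(X,G)\Big(\frac{|X\cap N|}{|N|}\Big)^t .\tag{2}$$
This is an exponential sum, meaning a finite sum $\sum_j c_jb_j^t$ with $b_j>0$. Two exponential sums that agree at all large integers agree identically: write their difference with distinct bases and nonzero coefficients; if any term were left, dividing by the power of the largest base and letting $t\to\infty$ would show that its coefficient is $0$.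

**Lemma 1.** If $\mu(X,G)\neq0$, then $X$ is an intersection of maximal subgroups of $G$ (with $G$ as the empty intersection).

*Proof.* Let $\bar X$ be the intersection of all maximal subgroups containing $X$. We show by induction on $|G:X|$ that $X\ne\bar X$ implies $\mu(X,G)=0$. If $X\neq\bar X$, then $X\ne G$, so some maximal subgroup contains $X$ and $\bar X\neq G$. In $0=\sum_{Y\ge X}\mu(Y,G)$, each $Y>X$ with $\mu(Y,G)\ne0$ satisfies $Y=\bar Y$ by induction, and $\bar Y\ge\bar X$. Conversely, every $Y\ge\bar X$ satisfies $Y>X$. Hence $0=\mu(X,G)+\sum_{Y\ge\bar X}\mu(Y,G)$, and the last sum is $0$ because $\bar X<G$. $\square$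

**Lemma 2.** Let $\Gamma$ be free of rank $t$ and $\varphi:\Gamma\to G/N$ surjective. The number of surjective homomorphisms $\Gamma\to G$ lifting $\varphi$ is $|N|^tP_{G,N}(t)$.

*Proof.* Count the lifts with image inside a subgroup $X$. If $XN\ne G$ there are none, since $\varphi$ is onto. If $XN=G$, each free generator must go to an element of $X$ in a prescribed coset of $N$, and there are $|X\cap N|$ of these; so there are $|X\cap N|^t$ lifts. By Möbius inversion the number of lifts with image exactly $G$ is $\sum_{XN=G}\mu(X,G)|X\cap N|^t=|N|^tP_{G,N}(t)$. $\square$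

At $t=1$ this says: if $G/N$ is cyclic, generated by $gN$, then $|N|\,m_{G,N}$ is the number of $x\in gN$ with $\langle x\rangle=G$. In particular,
$$\text{if } G/N \text{ is cyclic, then } m_{G,N}\ne0 \text{ implies that } G \text{ is cyclic.}\tag{3}$$
With $N=G$, the number $m_{G,G}$ is the proportion of elements of $G$ that generate $G$. When $G/N$ is not cyclic, $t=1$ lies outside the range of the lemma and $m_{G,N}$ counts nothing. It can even be negative: let $G=C_2^3$ and $N$ of order $2$. The subgroups $X$ with $XN=G$ are $G$ and the $4$ complements of $N$, which are maximal, so $m_{G,N}=\frac18(8-4\cdot4)=-1$.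

**Lemma 3.** If $N\le M$ are normal in $G$, then $P_{G,M}=P_{G,N}\,P_{G/N,M/N}$. In particular $m_{G,M}=m_{G,N}\,m_{G/N,M/N}$.

*Proof.* Let $t\ge d(G)$ be an integer, $\Gamma$ free of rank $t$, and $\varphi:\Gamma\to G/M$ surjective. A surjective lift of $\varphi$ to $G$ induces a surjective lift to $G/N$. By Lemma 2 there are $|M/N|^tP_{G/N,M/N}(t)$ surjective lifts to $G/N$, and each has $|N|^tP_{G,N}(t)$ surjective lifts to $G$. The product of these numbers equals the total $|M|^tP_{G,M}(t)$. So the identity holds for all large integers $t$, hence for all $t$. Put $t=1$. $\square$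

## Dividing out $N$ with $m_{G,N}\neq0$ does not change $\beta$

The next lemma links the numbers $m_{G,N}$ to $\beta$: a nonzero $m_{G,N}$ means that no $B$-quotient is lost in passing to $G/N$.

**Lemma 4.** If $m_{G,N}\neq0$, every quotient of $G$ that is a $B$-group is isomorphic to a quotient of $G/N$.

*Proof.* We use induction on $|N|$; the case $N=1$ is trivial. Let $N\neq1$ and let $M\le N$ be minimal normal in $G$. By Lemma 3, $m_{G,M}\ne0\ne m_{G/M,N/M}$. If the lemma holds for $M$, a $B$-quotient of $G$ is isomorphic to a quotient of $G/M$, and then, by induction applied to $N/M\trianglelefteq G/M$, to a quotient of $G/N$. So let $N=M$ be minimal normal, and let $G/L$ be a $B$-group. If $M\le L$ we are done. Otherwise $M\cap L=1$, so $[M,L]=1$.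

*Case 1: every maximal subgroup $T$ with $TM=G$ contains $L$.* Let $XM=G$ and $\mu(X,G)\ne0$. By Lemma 1, $X$ is an intersection of maximal subgroups. These contain $X$, so they supplement $M$, so they contain $L$; hence $L\le X$. So in $m_{G,M}$ only subgroups $X\ge L$ matter, and for these $|X|/|G|$, $\mu(X,G)$ and the condition $XM=G$ can be read in $G/L$, where the condition becomes $(X/L)(ML/L)=G/L$. Thus $m_{G,M}=m_{G/L,ML/L}$, which is $0$ because $G/L$ is a $B$-group and $ML/L\neq1$. This contradicts $m_{G,M}\ne0$.

*Case 2: there is a maximal $T$ with $TM=G$ and $L\not\le T$.* Then $TL=G$. The group $T\cap M$ is normalized by $T$ and centralized by $L$, so it is normal in $G$. As $M\not\le T$, minimality gives $T\cap M=1$. The group $L_0=T\cap L$ is normalized by $T$ and centralized by $M$, so it is normal in $TM=G$. From $G=TL$ we get $G/L\cong T/L_0$. Also $G=T\cdot ML_0$, and $T\cap ML_0=(T\cap M)L_0=L_0$ by Dedekind's law, so $G/ML_0\cong T/L_0$. Hence $G/L\cong G/ML_0$, a quotient of $G/M$. $\square$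

**Corollary 5.** (i) There is $M\trianglelefteq G$ with $m_{G,M}\ne0$ and $G/M\cong\beta(G)$. (ii) If $m_{G,N}\neq0$, then $\beta(G)\cong\beta(G/N)$.

*Proof.* (i) Since $m_{G,1}=1$, we can choose $M$ maximal among the normal subgroups with $m_{G,M}\neq0$. If $M<M'\trianglelefteq G$, then $0=m_{G,M'}=m_{G,M}\,m_{G/M,M'/M}$, so $m_{G/M,M'/M}=0$. Thus $G/M$ is a $B$-group. By Lemma 4 every $B$-quotient of $G$ is a quotient of $G/M$. So $G/M\cong\beta(G)$.

(ii) $\beta(G/N)$ is a $B$-quotient of $G$, hence a quotient of $\beta(G)$. By Lemma 4, $\beta(G)$ is isomorphic to a quotient of $G/N$, hence to a quotient of $\beta(G/N)$. Compare orders. $\square$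

A first case of the theorem falls out: if $\beta(G)=1$, then (i) gives $m_{G,G}\ne0$, so $G$ is cyclic.

## A minimal counterexample, and why abelian $N$ cannot occur

The natural plan is to peel off one minimal normal subgroup at a time. Let $G$ be a counterexample to Theorem A of minimal order: $\beta(G)$ is nilpotent, $G$ is not. By Corollary 5(i) there is $M$ with $m_{G,M}\neq0$ and $G/M\cong\beta(G)$; so $M\ne1$. Let $N\le M$ be minimal normal in $G$. By Lemma 3, $m_{G,N}\ne0$. By Corollary 5(ii), $\beta(G/N)\cong\beta(G)$ is nilpotent, so by minimality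
$$K:=G/N \text{ is nilpotent, and } m_{G,N}\ne0 .$$

**Step 1: $N$ is nonabelian.** The purpose of this step is to count the supplements of an abelian $N$ exactly. Suppose $N$ is an elementary abelian $p$-group. If $N\le\Phi(G)$, then $G/\Phi(G)$ is nilpotent, so $G$ is nilpotent, a contradiction. So $TN=G$ for some maximal $T$.

Let $X<G$ with $XN=G$. Then $X\cap N$ is normalized by $X$ and by the abelian group $N$, hence normal in $G$. It is not $N$, as otherwise $X=XN=G$. So $X\cap N=1$. Thus the proper supplements of $N$ are exactly its complements. They all have order $|K|$, and a proper subgroup containing one is again a complement; so they are maximal, with $\mu=-1$. If $c\ge1$ is their number, then $m_{G,N}=1-c/|N|$. We show $c=|N|$.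

Let $T$ be a complement. It is isomorphic to $K$, so it is nilpotent, and it acts irreducibly on $N$. If $T_{p'}$ centralized $N$, the $p$-group $T_p$ would act irreducibly on $N$; a $p$-group has nonzero fixed points on a nonzero $\mathbb F_p$-space, so the action would be trivial and $G=N\times T$ would be nilpotent. So $T_{p'}$ acts nontrivially. Since $C_N(T_{p'})$ is $T$-invariant and not $N$, $C_N(T_{p'})=1$. As $[N_N(T_{p'}),T_{p'}]\le N\cap T_{p'}=1$, we get $N_N(T_{p'})=1$. Since $T\le N_G(T_{p'})$ and $G=TN$, it follows that $N_G(T_{p'})=T\,N_N(T_{p'})=T$.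

Let $T^*$ be another complement. Then $T_{p'}$ and $T^*_{p'}$ are both complements of $N$ in the preimage of $K_{p'}$, hence conjugate by Schur–Zassenhaus. As $T^*=N_G(T^*_{p'})$ for the same reason, $T^*$ is conjugate to $T$. Finally $[N_N(T),T]\le N\cap T=1$, so $N_N(T)=C_N(T)\le C_N(T_{p'})=1$ and $N_G(T)=T$. So there are $c=|G:T|=|N|$ complements and $m_{G,N}=0$, a contradiction. $\square$

In $S_3$ this is the count of three complements of $C_3$; in $A_4$ with $N=C_2\times C_2$ it is the four subgroups of order $3$.

For nonabelian $N$ this argument stops at its second paragraph: $X\cap N$ is no longer normalized by $N$. For instance $S_4<S_5$ supplements $A_5$ and meets it in $A_4$. If $K$ is cyclic, (3) still finishes the proof. But for noncyclic $K$ we would have to evaluate $P_{G,N}$ at $t=1$, where it counts nothing. So a different route is needed. It starts by reducing to the case in which $N$ is simple.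

## From $S^k$ to almost simple groups

By Step 1, $N=S_1\times\dots\times S_k$ with $S_i\cong S$ nonabelian simple, permuted transitively by $G$, and in fact by $K$, since $N$ normalizes each $S_i$. Let $K_1$ be the stabilizer of $S_1$ in $K$. Its preimage in $G$ acts on $S_1$ by conjugation, and $N$ acts on $S_1$ as $\mathrm{Inn}(S_1)$; let $a_1:K_1\to\mathrm{Out}(S_1)$ be the induced homomorphism.

**Proposition 6.** With this notation ($K$ nilpotent),
$$m_{G,N}=\sum_{K_1\le B\le K}\mu(K_1,B)\sum_{\substack{\alpha\in\mathrm{Hom}(B,\mathrm{Out}(S_1))\\ \alpha|_{K_1}=a_1}}m_{A_\alpha,S},\tag{4}$$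
where $A_\alpha$ is the preimage of $\alpha(B)$ in $\mathrm{Aut}(S_1)$ and $S=\mathrm{Inn}(S_1)$.

As a check, let $G=S\wr C_2$, so $k=2$, $K=C_2$, $K_1=1$. For $B=1$ the inner sum is $m_{S,S}$, and for $B=K$ it runs over $\alpha:C_2\to\mathrm{Out}(S)$. All groups $A_\alpha/S$ are cyclic and $A_\alpha$ is not, so every term is $0$ by (3). This agrees with $m_{G,N}=0$, which (3) gives directly because $G/N\cong C_2$.

*Proof.* We count surjective lifts for large $t$ and then set $t=1$. Let $t\ge\max(1,d(K))$, $\Gamma$ free of rank $t$, $\varphi:\Gamma\to K$ surjective, $\Gamma_0=\ker\varphi$, $\Gamma_B=\varphi^{-1}(B)$ for $B\le K$, $\Gamma_1=\varphi^{-1}(K_1)$, and let $\pi_i:N\to S_i$ be the projections. The group $\Gamma$ permutes the $S_i$ through $\varphi$.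

**Step 2: when is a lift onto?** Let $\psi:\Gamma\to G$ lift $\varphi$. Then $\psi(\Gamma)N=G$, and $\psi(\Gamma)\cap N=\psi(\Gamma_0)$, since $\psi(\gamma)\in N$ means $\varphi(\gamma)=1$. So $\psi$ is onto if and only if $\psi(\Gamma_0)=N$. Put $R_i=\ker(\pi_i\psi|_{\Gamma_0})$. If $\gamma S_j=S_i$, then for $x\in N$
$$\pi_i\big(\psi(\gamma)x\psi(\gamma)^{-1}\big)=\psi(\gamma)\pi_j(x)\psi(\gamma)^{-1}.$$
Taking $x\in\psi(\Gamma_0)$ we see that $R_i=\gamma R_j\gamma^{-1}$ and $\pi_i\psi(\Gamma_0)=\psi(\gamma)\,\pi_j\psi(\Gamma_0)\,\psi(\gamma)^{-1}$. So if $\pi_1\psi(\Gamma_0)=S_1$, then all $\Gamma_0/R_i\cong S$.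

Suppose this holds and the $R_i$ are pairwise distinct. Then $\Gamma_0/\bigcap_iR_i\cong S^k$. Indeed, assume inductively $\Gamma_0/J\cong S^j$ with $J=R_1\cap\dots\cap R_j$. The group $S^j$ has exactly $j$ normal subgroups with quotient isomorphic to $S$, the kernels of the projections; so these correspond to $R_1/J,\dots,R_j/J$. As $R_{j+1}$ is none of $R_1,\dots,R_j$, we have $J\not\le R_{j+1}$. Since $\Gamma_0/R_{j+1}$ is simple, $JR_{j+1}=\Gamma_0$, and $\Gamma_0/(J\cap R_{j+1})\cong\Gamma_0/J\times\Gamma_0/R_{j+1}\cong S^{j+1}$. Now $\bigcap_iR_i$ is the kernel of $\psi|_{\Gamma_0}$, so $|\psi(\Gamma_0)|=|S|^k$ and $\psi(\Gamma_0)=N$. Conversely, if $\psi(\Gamma_0)=N$, then $\pi_1\psi(\Gamma_0)=S_1$ and the $R_i$ are distinct.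

The map $S_i\mapsto R_i$ is $\Gamma$-equivariant on a transitive $\Gamma$-set. The stabilizer of $S_1$ is $\Gamma_1$ and that of $R_1$ is $N_\Gamma(R_1)\ge\Gamma_1$, so the map is injective if and only if $N_\Gamma(R_1)=\Gamma_1$. Hence $\psi$ is onto if and only if $\pi_1\psi(\Gamma_0)=S_1$ and $N_\Gamma(R_1)=\Gamma_1$.

The subgroups between $\Gamma_1$ and $\Gamma$ are the $\Gamma_B$ with $K_1\le B\le K$. Put
$$n_B=\#\{\psi \text{ lifting } \varphi:\ \pi_1\psi(\Gamma_0)=S_1,\ \Gamma_B\le N_\Gamma(R_1)\}.$$
By Möbius inversion the number of surjective lifts is $\sum_{K_1\le B\le K}\mu(K_1,B)\,n_B$: a lift with $N_\Gamma(R_1)=\Gamma_{B'}$ is counted $\sum_{K_1\le B\le B'}\mu(K_1,B)$ times, which is $1$ if $B'=K_1$ and $0$ otherwise.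

**Step 3: only the action of $\Gamma_1$ on $S_1$ matters.** For a lift $\psi$ let $\psi_1:\Gamma_1\to\mathrm{Aut}(S_1)$ be the conjugation action on $S_1$ through $\psi$. It lies in the set $\Lambda$ of homomorphisms $\Gamma_1\to\mathrm{Aut}(S_1)$ that induce $a_1\varphi|_{\Gamma_1}$ modulo $\mathrm{Inn}(S_1)$. On $\Gamma_0$ it is $\pi_1\psi$ followed by $S_1=\mathrm{Inn}(S_1)$. So $R_1=\ker(\psi_1|_{\Gamma_0})$, and both conditions defining $n_B$ depend only on $\psi_1$. We claim that $\psi\mapsto\psi_1$ maps the lifts of $\varphi$ onto $\Lambda$, with all fibers of size $|S|^{k-1}$.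

Fix a lift $\psi^0$, and let $\Gamma$ act on $N$ by $\gamma.x=\psi^0(\gamma)x\psi^0(\gamma)^{-1}$. The lifts are the maps $\psi=c\,\psi^0$, where $c:\Gamma\to N$ is a cocycle: $c(\gamma\gamma')=c(\gamma)\cdot\gamma.c(\gamma')$. Likewise the elements of $\Lambda$ are $b\,\psi^0_1$ with a cocycle $b:\Gamma_1\to S_1$. On $S_1$, conjugation by $c(\gamma)$ is conjugation by $\pi_1(c(\gamma))$, so in these terms the map is $c\mapsto b=\pi_1c|_{\Gamma_1}$.

Choose $g_1=1,g_2,\dots,g_k\in\Gamma$ with $g_iS_1=S_i$, and put $u_i=\pi_i(c(g_i))\in S_i$, so $u_1=1$. Let $\gamma S_j=S_i$ and write $\gamma=g_i\delta g_j^{-1}$ with $\delta\in\Gamma_1$. Apply $\pi_i$ to both sides of $c(\gamma g_j)=c(g_i\delta)$. The left side gives $\pi_i(c(\gamma))\cdot\gamma.u_j$ and the right side $u_i\cdot g_i.b(\delta)$. Hence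
$$\pi_i(c(\gamma))=u_i\cdot g_i.b(\delta)\cdot(\gamma.u_j)^{-1}.\tag{5}$$
So $c$ is determined by $b,u_2,\dots,u_k$. Conversely, given any cocycle $b:\Gamma_1\to S_1$, $u_1=1$ and any $u_i\in S_i$, define $c$ by (5). Let $\gamma'=g_j\delta'g_l^{-1}$, so $\gamma\gamma'=g_i\delta\delta'g_l^{-1}$. Using $\gamma g_j=g_i\delta$,
$$\pi_i(c(\gamma))\cdot\gamma.\pi_j(c(\gamma'))=u_i\cdot g_i.b(\delta)\cdot(\gamma.u_j)^{-1}\cdot\gamma.u_j\cdot(g_i\delta).b(\delta')\cdot(\gamma\gamma'.u_l)^{-1},$$
and since $b(\delta)\cdot\delta.b(\delta')=b(\delta\delta')$ this equals $u_i\cdot g_i.b(\delta\delta')\cdot(\gamma\gamma'.u_l)^{-1}=\pi_i(c(\gamma\gamma'))$. So $c$ is a cocycle. Taking $i=j=1$ in (5) gives $\pi_1c|_{\Gamma_1}=b$; taking $\gamma=g_i$, $j=1$, $\delta=1$ gives $\pi_i(c(g_i))=u_i$. So every $b$ has exactly $|S|^{k-1}$ preimages, which is the claim.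

**Step 4: extending $\psi_1$ to $\Gamma_B$.** The purpose is to turn the condition $\Gamma_B\le N_\Gamma(R_1)$ into the existence of a homomorphism. Let $\psi_1\in\Lambda$ with $\psi_1(\Gamma_0)=\mathrm{Inn}(S_1)$ and $\Gamma_B\le N_\Gamma(R_1)$, where $R_1=\ker(\psi_1|_{\Gamma_0})$. Then $\Gamma_B$ acts by conjugation on $\Gamma_0/R_1\cong\mathrm{Inn}(S_1)$. As every automorphism of $\mathrm{Inn}(S_1)$ is conjugation by a unique element of $\mathrm{Aut}(S_1)$, for each $\gamma\in\Gamma_B$ there is a unique $\psi_B(\gamma)\in\mathrm{Aut}(S_1)$ with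
$$\psi_B(\gamma)\,\psi_1(x)\,\psi_B(\gamma)^{-1}=\psi_1(\gamma x\gamma^{-1})\qquad(x\in\Gamma_0).$$
By uniqueness $\psi_B$ is a homomorphism, it extends $\psi_1$ (for $\gamma\in\Gamma_1$ the element $\psi_1(\gamma)$ satisfies the equation), and it is the only homomorphism $\Gamma_B\to\mathrm{Aut}(S_1)$ that extends $\psi_1$ (any such homomorphism satisfies the equation). Conversely, let $\psi_B:\Gamma_B\to\mathrm{Aut}(S_1)$ be a homomorphism with $\psi_B|_{\Gamma_1}\in\Lambda$ and $\psi_B(\Gamma_0)=\mathrm{Inn}(S_1)$. Then $\psi_1=\psi_B|_{\Gamma_1}$ satisfies the conditions, since $R_1=\Gamma_0\cap\ker\psi_B$ is normalized by $\Gamma_B$. So by Step 3, $n_B$ is $|S|^{k-1}$ times the number of such $\psi_B$.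

**Step 5: counting the $\psi_B$.** Such a $\psi_B$ sends $\Gamma_0$ into $\mathrm{Inn}(S_1)$, so it induces $\alpha:B\to\mathrm{Out}(S_1)$, and $\alpha|_{K_1}=a_1$. Fix an $\alpha$ extending $a_1$ and let $\psi_B:\Gamma_B\to A_\alpha$ be any lift of $\alpha\varphi|_{\Gamma_B}:\Gamma_B\to\alpha(B)$; then $\psi_B|_{\Gamma_1}\in\Lambda$. We claim that $\psi_B(\Gamma_0)=\mathrm{Inn}(S_1)$ if and only if $\psi_B$ is onto $A_\alpha$. If $\psi_B(\Gamma_0)=\mathrm{Inn}(S_1)$, then the image of $\psi_B$ contains $\mathrm{Inn}(S_1)$ and maps onto $\alpha(B)$. If $\psi_B$ is onto, then $\psi_B(\Gamma_0)$ is normal in $A_\alpha$ and contained in the simple group $\mathrm{Inn}(S_1)$. It is not $1$, as otherwise $A_\alpha$ would be a quotient of $\Gamma_B/\Gamma_0\cong B$, which is nilpotent. So it equals $\mathrm{Inn}(S_1)$.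

By Schreier's formula $\Gamma_B$ is free of rank $t_B=1+|K:B|(t-1)$. So by Lemma 2 the number of $\psi_B$ belonging to $\alpha$ is $|S|^{t_B}P_{A_\alpha,S}(t_B)$. Altogether, for all integers $t\ge\max(1,d(K))$,
$$|S|^{kt}P_{G,N}(t)=|S|^{k-1}\sum_{K_1\le B\le K}\mu(K_1,B)\sum_{\alpha|_{K_1}=a_1}|S|^{t_B}P_{A_\alpha,S}(t_B).$$
As $t_B$ is an affine function of $t$, both sides are exponential sums in $t$, so the identity holds for all real $t$. At $t=1$ every $t_B$ is $1$; dividing by $|S|^k$ gives (4). $\square$

**Step 6: the counterexample may be taken almost simple.** As $m_{G,N}\neq0$, some term of (4) has $m_{A,S}\ne0$ with $A=A_\alpha$. Here $A/S=\alpha(B)$ is nilpotent, so $\beta(A)\cong\beta(A/S)$ is nilpotent by Corollary 5(ii), while $A\ge S$ is not nilpotent. So $A$ is a counterexample, and $|A|\le|S||K|\le|G|$. By minimality of $|G|$ it is also one of minimal order. From now on we keep the following situation: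
$$S\le A\le\mathrm{Aut}(S),\quad D:=A/S\ \text{nilpotent},\quad m_{A,S}\ne0,\quad\text{Theorem A holds for all groups of order}<|A|.\tag{6}$$

## What Baumann's theorem settles, and $PSL_6(7^6)$

**Lemma 7.** Let $S\le A'\le\mathrm{Aut}(S)$ with $A'/S$ cyclic modulo a prime $r$. Then $m_{A',S}=0$.

*Proof.* Otherwise $\beta(A')\cong\beta(A'/S)$ is a quotient of $A'/S$, hence cyclic modulo $r$. By Baumann's theorem $A'$ is cyclic modulo $r$, hence solvable, a contradiction. $\square$

So in (6) the group $D$ is not cyclic modulo any prime: $D_{r'}$ is noncyclic for every prime $r$. If all Sylow subgroups of $D$ were cyclic, $D$ would be cyclic; if only $D_r$ were noncyclic, $D_{r'}$ would be cyclic. Hence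
$$D \text{ has noncyclic Sylow subgroups for at least two primes.}\tag{7}$$

This does not finish the proof, because outer automorphism groups can contain such $D$. Let $S=PSL_6(q)$ with $q=7^6$ and $A=P\Gamma L_6(q)$. Then $PGL_6(q)/S\cong\mathbb F_q^\times/(\mathbb F_q^\times)^6\cong C_6$, and the field automorphism $\phi:x\mapsto x^7$, of order $6$, acts on this quotient by $u\mapsto u^7=u\cdot u^6$, that is, trivially. So $D=A/S\cong C_6\times C_6$, which is even a $B$-group. Baumann's theorem says nothing directly about $A$. It does apply to the subgroup of $A$ above $D_3\times\langle\phi^3\rangle\cong C_3\times C_3\times C_2$, which is cyclic modulo $3$. The plan is to prove that $A$ and this subgroup have the same value of $m$.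

## A partition identity and a comparison of $E$ with $\langle a\rangle$

If $S$ were the union of disjoint pieces indexed by the subgroups $Z$ with $ZS=A$, we could compare such pieces for two different groups $A$. There is a signed version of this.

**Lemma 8.** Let $Y\trianglelefteq X$. For $Z\le X$ put $w(Z)=|Z\cap Y|\,m_{Z,Z\cap Y}$. Then
$$|Y|=\sum_{Z\le X,\ ZY=X}w(Z),\qquad\text{and}\qquad w(Z)=\sum_{W\le Z,\ W(Z\cap Y)=Z}\mu(W,Z)\,|W\cap Y|\quad\text{for all }Z\le X.$$

*Proof.* If $W(Z\cap Y)=Z$, then $|W|/|Z|=|W\cap Y|/|Z\cap Y|$, and the second formula is the definition (1). Now let $ZY=X$ and $W\le Z$. Then $W(Z\cap Y)=Z$ if and only if $WY=X$: from the first, $WY=W(Z\cap Y)Y=ZY=X$; from the second, $Z=Z\cap WY=W(Z\cap Y)$. So summing the second formula over all $Z$ with $ZY=X$ and exchanging sums, we get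
$$\sum_{ZY=X}w(Z)=\sum_{WY=X}|W\cap Y|\sum_{W\le Z\le X}\mu(W,Z)=|X\cap Y|=|Y|,$$
since $WY=X$ forces $ZY=X$ for all $Z$ with $W\le Z\le X$, and the inner sum is $1$ for $W=X$ and $0$ otherwise. $\square$

For $Y=X$ the weight is $w(Z)=\sum_{W\le Z}\mu(W,Z)|W|$. This is the number of $v\in Z$ with $\langle v\rangle=Z$, by Möbius inversion of $|Z|=\sum_{W\le Z}\#\{v:\langle v\rangle=W\}$. The lemma then says that every element of $X$ generates exactly one subgroup. When $X/Y$ is not cyclic, weights can be negative, as $m_{C_2^3,C_2}=-1$ showed.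

In situation (6) we always take $Y=S$, so $w(Z)=|Z\cap S|\,m_{Z,Z\cap S}$ for $Z\le A$, and "image" means image in $D=A/S$.

**Proposition 9.** In situation (6), let $r$ be a prime with $D_r\neq1$, let $E=D_{r'}$ and $a\in E$. Suppose that
$$\text{for every } r\text{-subgroup } Q\ne1 \text{ of } A:\ \text{if the image of } C_A(Q) \text{ contains } \langle a\rangle,\text{ then it contains } E.\tag{8}$$
Then $m_{A,S}=0$.

*Proof.* Throughout, $E'$ stands for either $E$ or $\langle a\rangle$, and $A[E']$ is the preimage of $D_r\times E'$ in $A$. So $A[E]=A$.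

**Step 7: only nilpotent supplements contribute.** By Lemma 8, $|S|=\sum w(Z)$ over the $Z\le A[E']$ with $ZS=A[E']$, that is, with image $D_r\times E'$. The term $Z=A[E']$ is $|S|\,m_{A[E'],S}$. Let $Z\neq A[E']$ with $w(Z)\ne0$. Then $m_{Z,Z\cap S}\ne0$, so $\beta(Z)\cong\beta(Z/(Z\cap S))\cong\beta(D_r\times E')$ is nilpotent. Since $|Z|<|A|$, $Z$ is nilpotent by (6). And $A[E']\ge S$ itself is not nilpotent. Hence
$$|S|=|S|\,m_{A[E'],S}+N(E'),\qquad N(E')=\sum_{\substack{Z\le A\text{ nilpotent}\\ \text{image}(Z)=D_r\times E'}}w(Z).\tag{9}$$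
So it is enough to compare $N(E)$ with $N(\langle a\rangle)$.

**Step 8: splitting off the $r$-part.** Let $Z=Z_r\times Z_{r'}$ be nilpotent. Every $W\le Z$ is $W_r\times W_{r'}$. Möbius functions multiply, $W\cap S=(W_r\cap S)\times(W_{r'}\cap S)$, and $W(Z\cap S)=Z$ holds if and only if it holds in both factors. So the second formula of Lemma 8 gives $w(Z)=w(Z_r)\,w(Z_{r'})$. For an $r$-subgroup $Q$ of $A$ put
$$T_{E'}(Q)=\sum\{w(Y): Y\le C_A(Q)\text{ a nilpotent } r'\text{-subgroup with image } E'\}.$$
The nilpotent $Z$ with image $D_r\times E'$ correspond to the pairs $(Z_r,Y)$, where $Z_r$ is an $r$-subgroup with image $D_r$ and $Y\le C_A(Z_r)$ is a nilpotent $r'$-subgroup with image $E'$. Hence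
$$N(E')=\sum_{Z_r}w(Z_r)\,T_{E'}(Z_r),\tag{10}$$
over the $r$-subgroups $Z_r\le A$ with image $D_r$. These are $\ne1$, since $D_r\ne1$.

**Step 9: a recursion for $T_{E'}$.** For an $r$-subgroup $Q\ne1$ let $\epsilon_{E'}(Q)=1$ if the image of $C_A(Q)$ contains $E'$, and $0$ otherwise. We apply Lemma 8 inside the centralizer of $Q$ to prove
$$\epsilon_{E'}(Q)\,|C_S(Q)|=\sum_{\substack{v\in C_S(Q)\\ v\text{ an }r\text{-element}}}T_{E'}(Q\langle v\rangle).\tag{11}$$
Here $Q\langle v\rangle$ is an $r$-group because $v$ centralizes $Q$. If $\epsilon_{E'}(Q)=0$, all terms on the right are empty sums, because $C_A(Q\langle v\rangle)\le C_A(Q)$.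

Let $\epsilon_{E'}(Q)=1$ and $X=\{x\in C_A(Q):xS\in E'\}$. Then $X$ has image $E'$, and $X\cap S=C_S(Q)$. As $C_A(S)=1$ and $Q\neq1$, we have $S\not\le X$, so $X<A$. For $Z\le X$, Dedekind's law gives $Z(X\cap S)=X\cap ZS$. So $Z(X\cap S)=X$ if and only if $X\le ZS$, that is, if and only if $Z$ has image $E'$. Also $Z\cap(X\cap S)=Z\cap S$, so the weight of $Z$ with respect to $X\cap S\trianglelefteq X$ is our $w(Z)$. Thus Lemma 8 gives $|C_S(Q)|=\sum w(Z)$ over the $Z\le X$ with image $E'$.

If $w(Z)\ne0$ for such a $Z$, then $\beta(Z)\cong\beta(Z/(Z\cap S))\cong\beta(E')$ is nilpotent and $|Z|<|A|$, so $Z$ is nilpotent by (6). As $E'$ is an $r'$-group, $Z_r\le S$. So $w(Z_r)=|Z_r|\,m_{Z_r,Z_r}$ is the number of $v$ with $\langle v\rangle=Z_r$. The nilpotent $Z\le X$ with image $E'$ correspond to the pairs $(Z_r,Z_{r'})$, where $Z_r$ is an $r$-subgroup of $C_S(Q)$ and $Z_{r'}\le C_A(QZ_r)$ is a nilpotent $r'$-subgroup with image $E'$. Therefore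
$$|C_S(Q)|=\sum_{Z_r\le C_S(Q)}\#\{v:\langle v\rangle=Z_r\}\;T_{E'}(QZ_r),$$
and this is (11), with the sum arranged according to the generator $v$ of $Z_r$.

**Step 10: the two recursions coincide.** By (8), and since $\langle a\rangle\le E$, we have $\epsilon_E(Q)=\epsilon_{\langle a\rangle}(Q)$ for all $r$-subgroups $Q\neq1$. Put $\delta(Q)=T_E(Q)-T_{\langle a\rangle}(Q)$ and subtract the two cases of (11). For $v\in Q\cap C_S(Q)$ we have $Q\langle v\rangle=Q$, so
$$|Q\cap C_S(Q)|\cdot\delta(Q)+\sum_{\substack{v\in C_S(Q)\setminus Q\\ v\text{ an }r\text{-element}}}\delta(Q\langle v\rangle)=0 .$$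
The first coefficient is at least $1$, and in the second sum $|Q\langle v\rangle|>|Q|$. By descending induction on $|Q|$ (the sum is empty for $Q$ of largest order), $\delta(Q)=0$ for all $r$-subgroups $Q\neq1$. By (10), $N(E)=N(\langle a\rangle)$.

**Step 11: conclusion.** By (9) for both choices of $E'$, $m_{A,S}=m_{A[\langle a\rangle],S}$. Since $A[\langle a\rangle]/S=D_r\times\langle a\rangle$ is cyclic modulo $r$, the right side is $0$ by Lemma 7. $\square$

It remains to find $r$ and $a$ with (8). This will follow if $E=\langle a\rangle H$ with a subgroup $H$ that lies in the image of $C_A(Q)$ for every $Q$. In the example $PSL_6(7^6)$ with $r=3$, $E=C_2\times C_2$ is generated by $a=\phi^3$ and by the subgroup $H$ of order $2$ of diagonal classes. So we want every $3$-subgroup of $A$ to be centralized by an element of $PGL_6(q)$ with nonsquare determinant.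

## Which simple groups have so large a $D$

For $S$ of Lie type over a field of characteristic $p$ write $q=p^f$, and let $\mathcal D=\mathrm{Outdiag}(S)\trianglelefteq\mathrm{Out}(S)$ be the group of classes of inner-diagonal automorphisms. For $PSL_n(q)$ it is $PGL_n(q)/PSL_n(q)$. The rest of $\mathrm{Out}(S)$ comes from field and graph automorphisms. Write $PSL^+_n(q)=PSL_n(q)$ and $PSL_n^-(q)=PSU_n(q)$. Whenever $\mathcal D$ is abelian, the conjugation action of $\mathrm{Out}(S)$ on $\mathcal D$ factors through $\mathrm{Out}(S)/\mathcal D$.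

**Lemma 10.** In situation (6), $S\cong PSL_n^\varepsilon(q)$ with $n\ge3$, and $\mathcal D$ is cyclic of order $(n,q-\varepsilon)$. There is an odd prime $r$ with $D_r$ noncyclic; for any such $r$ and $E:=D_{r'}$, we have $r\mid q-\varepsilon$, and $E/(E\cap\mathcal D)$ is cyclic.

*Proof.* By (7) two Sylow subgroups of $D$ are noncyclic, one of them for an odd prime $r$. We go through the simple groups. The facts about $\mathrm{Out}(S)$ are those of Gorenstein–Lyons–Solomon.

*Alternating, sporadic, Tits.* $\mathrm{Out}(S)$ is a $2$-group, so $D_r$ cannot be noncyclic.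

*Types whose odd Sylow subgroups of $\mathrm{Out}(S)$ are cyclic.* For ${\rm A}_1,{\rm B}_m,{\rm C}_m,{\rm E}_7$: $|\mathcal D|\le2$ and $\mathrm{Out}(S)/\mathcal D$ is cyclic. For ${\rm D}_m$ ($m\ge5$) and ${}^2{\rm D}_m$ ($m\ge4$): $\mathcal D$ is a $2$-group and $\mathrm{Out}(S)/\mathcal D$ is $C_f\times C_2$, respectively cyclic. For ${\rm E}_8,{\rm F}_4,{\rm G}_2,{}^3{\rm D}_4,{}^2{\rm B}_2,{}^2{\rm G}_2,{}^2{\rm F}_4$: $\mathrm{Out}(S)$ is cyclic. In all these cases $D_r$ would be cyclic.

*${\rm D}_4(q)$.* Here $\mathcal D$ is $1$ or $C_2^2$, and $\mathrm{Out}(S)/\mathcal D\cong C_f\times S_3$, where the factor $S_3$ of graph automorphisms acts faithfully on $\mathcal D$ if $\mathcal D\ne1$. Sylow subgroups of $D$ for primes $\ge5$ embed in $C_f$ and are cyclic, so $r=3$, and by (7) $D_2$ must be noncyclic. The group $D_3$ embeds in $(C_f)_3\times O_3(S_3)$, where $O_3(S_3)\cong C_3$. Its image is noncyclic, so it contains all elements of order $3$ of that group, in particular $1\times O_3(S_3)$. Since $D$ is nilpotent, $D_2$ centralizes $D_3$. So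 the image of $D_2$ in $C_f\times S_3$ lies in the centralizer $C_f\times O_3(S_3)$ of $1\times O_3(S_3)$, and being a $2$-group it is cyclic. Moreover, $D_2\cap\mathcal D$ is centralized by an element of $D_3$ that maps to a generator of $1\times O_3(S_3)$. If $\mathcal D\cong C_2^2$, this element acts on $\mathcal D$ as an automorphism of order $3$, without nontrivial fixed points. So $D_2\cap\mathcal D=1$ and $D_2$ is cyclic, a contradiction.

*${\rm E}_6(q)$ and ${}^2{\rm E}_6(q)$.* Here $|\mathcal D|\in\{1,3\}$, and $\mathrm{Out}(S)/\mathcal D$ is $\langle\phi\rangle\times\langle\gamma\rangle\cong C_f\times C_2$ with $\gamma$ inverting $\mathcal D$, respectively cyclic. The odd Sylow subgroups of $\mathrm{Out}(S)/\mathcal D$ are cyclic, so $D_r$ noncyclic forces $D_r\cap\mathcal D\ne1$. Hence $r=3$, $1\ne\mathcal D\le D_3$, and Sylow subgroups of $D$ for primes $\ge5$ are cyclic. So by (7) $D_2$ must be noncyclic. But $D_2$ embeds in $\mathrm{Out}(S)/\mathcal D$ and centralizes $\mathcal D$. In the twisted case it is therefore cyclic. In the untwisted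 case, the centralizer of $\mathcal D$ in $\langle\phi\rangle\times\langle\gamma\rangle$ meets $\langle\gamma\rangle$ trivially, so it embeds in $\langle\phi\rangle$, and $D_2$ is again cyclic. This is a contradiction.

*$PSL_n^\varepsilon(q)$, $n\ge3$.* This is what remains. Here $\mathcal D$ is cyclic of order $(n,q-\varepsilon)$. For $\varepsilon=+$ the quotient $\mathrm{Out}(S)/\mathcal D$ is $\langle\phi\rangle\times\langle\iota\rangle\cong C_f\times C_2$, with $\iota$ (inverse transpose) inverting $\mathcal D$; for $\varepsilon=-$ it is cyclic of order $2f$. Its odd Sylow subgroups are cyclic, so $D_r\cap\mathcal D\ne1$ and $r\mid q-\varepsilon$. The group $E/(E\cap\mathcal D)$ embeds in $\mathrm{Out}(S)/\mathcal D$. If $\varepsilon=-$, it is cyclic. If $\varepsilon=+$, then $E$ centralizes $D_r\cap\mathcal D$, a nontrivial group of odd order that $\iota$ inverts. So the image of $E$ in $\langle\phi\rangle\times\langle\iota\rangle$ meets $\langle\iota\rangle$ trivially, and it embeds in $\langle\phi\rangle$. Hence $E/(E\cap\mathcal D)$ is cyclic. $\square$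

Fix such an $r$, put $E=D_{r'}$ and $H:=E\cap\mathcal D$, and choose $a\in E$ with $E=\langle a\rangle H$.

## Invariant decompositions and centralizers of $r$-subgroups

**Lemma 11.** For every $r$-subgroup $Q\le A$, the image of $C_A(Q)$ in $D$ contains $H$. Consequently it contains $E$ if and only if it contains $\langle a\rangle$.

*Proof.* The second statement follows from the first and $E=\langle a\rangle H$. To prove the first, we look for a decomposition of the natural module that $Q$ preserves, and we let scalars act on one part of it.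

**Step 12: notation.** Let $GL_n^+(q)=GL_n(q)$ and $GL_n^-(q)=GU_n(q)$, for the standard Hermitian form. Let $F=\mathbb F_q$ and $U=F^\times$ if $\varepsilon=+$, and let $F=\mathbb F_{q^2}$ and $U=\{\lambda\in F:\lambda^{q+1}=1\}$ if $\varepsilon=-$. So $U$ is cyclic of order $q-\varepsilon$; it consists of the scalars in $GL_n^\varepsilon(q)$ and is the set of values of $\det$. Let $I=PGL_n^\varepsilon(q)$. The scalar $\lambda$ has determinant $\lambda^n$, so $\det$ induces $I/S\cong U/U^n$, and $I/S=\mathcal D$.

Since $|Q|$ is odd, $Q\le P\Gamma L_n(q)$, which has index $2$ in $\mathrm{Aut}(S)$, respectively $Q\le P\Gamma U_n(q)=\mathrm{Aut}(S)$. So each $\tau\in Q$ is induced by a $\sigma$-semilinear map $\hat\tau$ of $F^n$, unique up to scalars, with $\sigma=\sigma_\tau\in\mathrm{Aut}(F)$. Here $\hat\tau$ is an element of $GL_n^\varepsilon(q)$ composed with the coordinatewise action of $\sigma$. In the unitary case it preserves the Hermitian form up to $\sigma$: if $h$ is the form, $h(\hat\tau x,\hat\tau y)=\sigma(h(x,y))$. As $\tau\mapsto\sigma_\tau$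 is a homomorphism, $\sigma$ has $r$-power order.

**Step 13: a $Q$-invariant idempotent.** Write $n=r^cn'$ with $r\nmid n'$, and $j=r^c$. Let $\mathcal I$ be the set of idempotents of rank $j$ in $M_n(F)$; in the unitary case take only the orthogonal projections onto nondegenerate $j$-dimensional subspaces. The map $\hat\tau e\hat\tau^{-1}$ is again $F$-linear and in $\mathcal I$, and it does not change if $\hat\tau$ is multiplied by a scalar. So $Q$ acts on $\mathcal I$ by $e\mapsto\hat\tau e\hat\tau^{-1}$. We compute $|\mathcal I|$ modulo $r$. An idempotent is the same as a decomposition of $F^n$ into its image and its kernel, orthogonal in the unitary case. So $GL_n^\varepsilon(q)$ acts transitively on $\mathcal I$ (by Witt's theorem in the unitary case, where nondegenerate subspaces of equal dimension are isometric), with stabilizer $GL_j^\varepsilon(q)\times GL_{n-j}^\varepsilon(q)$. Now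
$$|GL_m^\varepsilon(q)|=q^{m(m-1)/2}\prod_{i=1}^m(q^i-\varepsilon^i)=\pm q^{m(m-1)/2}\prod_{i=1}^m\big((\varepsilon q)^i-1\big),$$
and therefore
$$|\mathcal I|=\pm\,q^{j(n-j)}\binom nj_{\varepsilon q},$$
with the Gaussian binomial, a polynomial with integer coefficients, evaluated at $\varepsilon q$. As $r\mid q-\varepsilon$, we have $\varepsilon q\equiv1$ and $q\equiv\varepsilon=\pm1$ modulo $r$. So $|\mathcal I|\equiv\pm\binom nj$. Modulo $r$ we have $(1+x)^{r^cn'}\equiv(1+x^{r^c})^{n'}$, and the coefficient of $x^{r^c}$ is $n'$. So $|\mathcal I|\equiv\pm n'\not\equiv0\pmod r$. An $r$-group acting on a set of order prime to $r$ has a fixed point; let $e\in\mathcal I$ be fixed by $Q$.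

**Step 14: field automorphisms in $Q$ do not move the relevant scalars.** Let $s$ be a prime with $H_s:=O_s(H)\ne1$; then $s\neq r$, since $H\le D_{r'}$. Let $U_s$ be the Sylow $s$-subgroup of $U$. We claim that for $\tau\in Q$ the automorphism $\sigma=\sigma_\tau$ is trivial on $U_s$. It acts on the cyclic group $U_s$ as $u\mapsto u^m$, where $m$ has $r$-power order modulo $|U_s|$. Since $\det(\hat\tau g\hat\tau^{-1})=\sigma(\det g)$ for $g\in GL_n^\varepsilon(q)$, conjugation by $\tau$ on $I/S\cong U/U^n$ is induced by $\sigma$. Since $\tau S\in D_r$ and $H_s\le D_{r'}$ commute, $\sigma$ is trivial on $H_s$. But $H_s$ is a nontrivial cyclic $s$-group inside $O_s(U/U^n)=U_sU^n/U^n$, where $\sigma$ acts as $u\mapsto u^m$. So $m\equiv1\pmod s$. The kernel of $(\mathbb Z/|U_s|)^\times\to(\mathbb Z/s)^\times$ is an $s$-group, and $m$ lies in it and has $r$-power order with $r\ne s$. So $m\equiv1\pmod{|U_s|}$.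

**Step 15: elements that centralize $Q$.** For $\lambda\in U_s$ put $g_\lambda=\lambda e+(1-e)$. This lies in $GL_n^\varepsilon(q)$; in the unitary case because $e$ is an orthogonal projection and $\lambda^{q+1}=1$. For $\tau\in Q$, $\hat\tau g_\lambda\hat\tau^{-1}=\sigma(\lambda)e+(1-e)=g_{\sigma(\lambda)}=g_\lambda$ by Step 14. So the image of $g_\lambda$ in $I$ centralizes $Q$. Its class in $U/U^n$ is that of $\det g_\lambda=\lambda^{r^c}$. As $s\neq r$, $\lambda^{r^c}$ runs over all of $U_s$, so these classes fill $O_s(U/U^n)=O_s(\mathcal D)\ge H_s$. Those $g_\lambda$ with class in $H_s\le D$ have image in $A$, because $A$ is the full preimage of $D$ in $\mathrm{Aut}(S)$; hence in $C_A(Q)$. So the image of $C_A(Q)$ contains $H_s$ for every such $s$, that is, it contains $H$. $\square$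

In the example, $n=6=3\cdot2$ and $j=3$. Every $3$-subgroup of $P\Gamma L_6(7^6)$ preserves a decomposition of $F^6$ into two $3$-dimensional subspaces, because the number of ordered decompositions of this kind is congruent to $\binom63=20\equiv2$ modulo $3$. For $s=2$ we have $7^6-1=16\cdot7353$, so $|U_2|=16$. The field automorphisms of $3$-power order are the powers of $x\mapsto x^{49}$, and $49\equiv1\pmod{16}$, as Step 14 predicts. If $\lambda$ generates $U_2$, then $\det g_\lambda=\lambda^3$ is a nonsquare.

**Step 16: end of the proof of Theorem A.** In situation (6), Lemma 10 gives $S=PSL_n^\varepsilon(q)$ and an odd prime $r$ with $D_r$ noncyclic, and $a\in E$ with $E=\langle a\rangle H$. By Lemma 11 the hypothesis (8) of Proposition 9 holds. So $m_{A,S}=0$, which contradicts (6). There is no counterexample, Theorem A is proved, and Conjecture A is true. $\blacksquare$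

## The values $m_{G,N}$ over nilpotent quotients, and which $G$ have $\beta(G)\cong C_n\times C_n$

Theorem A determines when $m_{G,N}$ vanishes for nilpotent $G/N$, and it leads to an explicit formula.

**Theorem B.** Let $N\trianglelefteq G$ with $G/N$ nilpotent. If $G$ is not nilpotent, then $m_{G,N}=0$. If $G$ is nilpotent,
$$m_{G,N}=\prod_p\ \prod_{i=d((G/N)_p)}^{d(G_p)-1}\bigl(1-p^{\,i-1}\bigr).$$
Hence, for $G/N$ nilpotent, $m_{G,N}\neq0$ if and only if $G$ is nilpotent and $(G/N)_p$ is noncyclic whenever $G_p$ is noncyclic.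

*Proof.* If $m_{G,N}\ne0$, then $\beta(G)\cong\beta(G/N)$ is nilpotent by Corollary 5(ii), so $G$ is nilpotent by Theorem A. This is the first statement.

Let $G$ be nilpotent. Subgroups of $G$ and their Möbius functions factor over the Sylow subgroups, and $XN=G$ holds if and only if it holds in each Sylow subgroup. So $m_{G,N}$ is the product of the corresponding numbers for the Sylow subgroups, and we may take $G$ to be a $p$-group. Put $d=d(G)$ and $\rho=d(G/N)$. By Lemma 2 with $N=G$, $P_{G,G}(t)$ is, for integers $t\ge0$, the proportion of $t$-tuples in $G^t$ that generate $G$. By the Burnside basis theorem this is the proportion of $t$-tuples that generate $\mathbb F_p^d$. A tuple generates $\mathbb F_p^d$ if and only if the $d$ rows of the corresponding $d\times t$ matrix are linearly independent, so $P_{G,G}(t)=\prod_{i=0}^{d-1}(1-p^{i-t})$. Similarly $P_{G/N,G/N}(t)=\prod_{i=0}^{\rho-1}(1-p^{i-t})$, which is nonzero for large $t$. By Lemma 3, $P_{G,G}=P_{G,N}P_{G/N,G/N}$. So $P_{G,N}(t)=\prod_{i=\rho}^{d-1}(1-p^{i-t})$ for large integers $t$, hence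 for all $t$, both sides being exponential sums. Put $t=1$ to get the formula.

The product for $p$ vanishes if and only if the factor with $i=1$ occurs, that is, if and only if $\rho\le1\le d-1$. This means that $G_p$ is noncyclic and $(G/N)_p$ is cyclic. $\square$

For $G=C_2^3$ and $|N|=2$ the formula gives the single factor with $i=2$, namely $1-2=-1$, as computed by hand before.

**Theorem C.** Let $n$ be square-free. Then $\beta(G)\cong C_n\times C_n$ if and only if $G$ is nilpotent and $n$ is the product of the primes $p$ for which the Sylow $p$-subgroup of $G$ is noncyclic.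

*Proof.* If $\beta(G)\cong C_n\times C_n$, then $G$ is nilpotent by Theorem A. So in both directions $G$ is nilpotent; let $n_0$ be the product of the primes $p$ with $G_p$ noncyclic. For each of these, $G_p$ has a quotient $C_p\times C_p$. So $G$ has a quotient $G/N\cong C_{n_0}\times C_{n_0}$, and $m_{G,N}\neq0$ by Theorem B. By Corollary 5(ii), $\beta(G)\cong\beta(C_{n_0}\times C_{n_0})=C_{n_0}\times C_{n_0}$, because $C_{n_0}\times C_{n_0}$ is a $B$-group. Thus $\beta(G)\cong C_n\times C_n$ if and only if $n=n_0$. $\square$

For instance, the groups with $\beta(G)\cong C_2\times C_2$, such as $D_8$, are exactly the nilpotent groups whose Sylow $2$-subgroup is noncyclic and whose other Sylow subgroups are cyclic.
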